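# Truncated hypergeometric sums at $z=\pm1$ and the unit root modulo $p^3$ and $p^5$

## 1. Fourth powers at $z=1$

For $n\ge 0$ let
$$\alpha(n)=\frac{(1/2)_n}{n!}=\binom{2n}{n}4^{-n},\qquad (x)_n=x(x+1)\cdots(x+n-1),$$
so $\alpha(0),\alpha(1),\dots$ are $1,\tfrac12,\tfrac38,\tfrac5{16},\tfrac{35}{128},\dots$. Fix an integer $d\ge 2$ and $\epsilon\in\{1,-1\}$, put $A(n)=\alpha(n)^d$, and for an odd prime $p$ cut the series $\sum_n A(n)z^n$ at powers of $p$: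
$$F_{p^s}(\epsilon)=\sum_{n=0}^{p^s-1}\epsilon^nA(n),\qquad F_1(\epsilon)=1 .$$
The question of this lecture is how close the long sums are to being multiplicative: to what power of $p$ does $F_{p^{s+1}}(\epsilon)$ agree with $F_p(\epsilon)F_{p^s}(\epsilon)$? We begin with a case where the whole argument is short.

**Proposition 1.** Let $d=4$, $\epsilon=1$. For every odd prime $p$ and every $s\ge0$, $F_{p^{s+1}}(1)\equiv F_p(1)F_{p^s}(1)\pmod{p^3}$.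

Conventions. A rational number whose denominator is prime to $p$ lies in $\mathbb Z_p$; all the $\alpha(n)$ do. Congruences modulo $p^e$ are in $\mathbb Z_p$, and for power series they are coefficientwise. A series $f\in\mathbb Z_p[[x]]$ is invertible exactly when $f(0)$ is a unit. It can be evaluated at any $x\in p\mathbb Z_p$, and for $c\in p\mathbb Z_p$ the substitution $x\mapsto c\pm x$ maps $\mathbb Z_p[[x]]$ to itself; these operations are ring homomorphisms. We write $[x^j]f$ for the coefficient of $x^j$.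

**A test by hand.** Take $p=3$, $s=1$, $d=4$, modulo $81$. For $n=2,5,6,7,8$ the number $\alpha(n)$ is divisible by $3$, so $A(n)\equiv 0$. The other terms are $A(0)=1$, $A(1)=\frac1{16}\equiv-5$, $A(3)=(\frac5{16})^4\equiv 43$, $A(4)=(\frac{35}{128})^4\equiv31$. So $F_9\equiv 70$, $F_3\equiv-4$, $F_3^2\equiv16$, and $F_9-F_3^2\equiv 54\pmod{81}$. The congruence holds modulo $27$ and fails modulo $81$.

**Step 1: cut the sum into blocks of length $p$.** The purpose is to compare the block $\{pm,\dots,pm+p-1\}$ with the block $\{0,\dots,p-1\}$. This step is for general $d,\epsilon$. Put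
$$N=\tfrac{p-1}2,\qquad \rho_a(x)=\prod_{j=0}^{a-1}\frac{x+j+\frac12}{x+j+1}.$$
Clearly $\alpha(a+pm)=\alpha(pm)\rho_a(pm)$. In $(\frac12)_{pm}=\prod_{k<m}\prod_{0\le j<p}(pk+j+\frac12)$ the factors divisible by $p$ are those with $j=N$, namely $p(k+\frac12)$; in $(pm)!$ they are $p(k+1)$, $0\le k<m$. Together they contribute $\alpha(m)$. Hence for $0\le a<p$, $m\ge0$,
$$\alpha(a+pm)=\alpha(m)\,w(m)\,\rho_a(pm),\qquad w(m)=\prod_{k=0}^{m-1}W(k),\qquad W(k)=\frac{\prod_{0\le j<p,\ j\ne N}(pk+j+\frac12)}{\prod_{j=1}^{p-1}(pk+j)}.\tag{1}$$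
Let $X=p(k+\frac12)$. Then $pk+j+\frac12=X+j-N$, and $pk+j=X-\frac p2+j$; taking $j=i$ and $j=p-i$ for $1\le i\le N$,
$$W(k)=\prod_{i=1}^N\frac{(X-i)(X+i)}{(X+i-\frac p2)(X-i+\frac p2)}\equiv1\pmod p,\qquad\text{so } w(m)\equiv1\pmod p.\tag{2}$$

If $N<a<p$, the numerator of $\rho_a(pm)$ contains $p(m+\frac12)$ and its denominator is a unit, so $\alpha(a+pm)\in p\,\alpha(m)\mathbb Z_p$. In particular $p\mid\alpha(m)$ whenever the last $p$-adic digit of $m$ exceeds $N$. Also, since $\rho_a(0)=\alpha(a)$, formula (1) gives $A(a+pm)\equiv A(a)A(m)\pmod p$ for $0\le a<p$.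

For $a\le N$ we have $\rho_a\in\mathbb Z_p[[x]]$. Put
$$J(x)=\sum_{a=0}^N\epsilon^a\rho_a(x)^d\in\mathbb Z_p[[x]],\qquad G_m=w(m)^dJ(pm).$$
Since $\epsilon^{pm}=\epsilon^m$, and since the terms with $a>N$ are divisible by $p^d$,
$$F_{p^{s+1}}(\epsilon)\equiv\sum_{m<p^s}\epsilon^mA(m)G_m,\qquad F_p(\epsilon)\equiv G_0=J(0)\pmod{p^d}.\tag{3}$$
Therefore, for $e\le d$,
$$A(m)(G_m-G_0)\equiv0\pmod{p^e}\ \text{ for all }m\ge 0\quad\Longrightarrow\quad F_{p^{s+1}}(\epsilon)\equiv F_p(\epsilon)F_{p^s}(\epsilon)\pmod{p^e}\ \text{ for all }s\ge 0,\tag{4}$$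
because then $\sum_{m<p^s}\epsilon^mA(m)G_m\equiv G_0F_{p^s}(\epsilon)$.

**The first attempt, and where it stops.** One would like to compare term by term and improve $A(a+pm)\equiv A(a)A(m)$ to a higher power of $p$. This already fails modulo $p^2$. For $p=3$, $d=4$, modulo $9$: $A(1)\equiv4$, $A(3)\equiv7$, $A(4)\equiv4$, while $A(0)A(1)\equiv4$ and $A(1)A(1)\equiv7$. But the whole block behaves: $A(3)+A(4)\equiv2\equiv A(1)\bigl(A(0)+A(1)\bigr)$ modulo $9$. So the sum over $a$ must be used, and we need a symmetry of the block.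

**Step 2: a reflection of the block.** It exchanges $a$ and $N-a$.

**Lemma 1.** For $0\le a\le N$, $\rho_{N-a}(x)=\rho_N(x)\,\rho_a(-\frac p2-x)$. Hence
$$\rho_N(x)\rho_N(-\tfrac p2-x)=1,\qquad J(x)=\epsilon^N\rho_N(x)^dJ(-\tfrac p2-x).\tag{5}$$

*Proof.* Taking $j=N-1-i$, we get $\rho_{N-a}/\rho_N=\prod_{i=0}^{a-1}\frac{x+N-i}{x+N-i-\frac12}$. With $x'=-\frac p2-x$ and $N=\frac p2-\frac12$, we have $x+N-i=-(x'+i+\frac12)$ and $x+N-i-\frac12=-(x'+i+1)$, so the product is $\rho_a(x')$. For $a=N$ this is the first identity of (5). For the second, write $J(x)=\sum_a\epsilon^{N-a}\rho_{N-a}(x)^d$ and use $\epsilon^{-a}=\epsilon^a$. $\square$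

For $p=3$: $\rho_1(x)=\frac{x+1/2}{x+1}$, and $\rho_1(-\frac32-x)=\frac{-x-1}{-x-1/2}=\rho_1(x)^{-1}$.

The fixed point of $x\mapsto-\frac p2-x$ is $-q$, where
$$q=\tfrac p4,\qquad Y=m+\tfrac14,\qquad pm=pY-q,\qquad Y^2-\tfrac1{16}=m^2+\tfrac m2 .$$
So one should expand around $-q$, not around $0$. For $d=4$, $\epsilon=1$ let
$$K(y)=\rho_N(y-q)^{-2}J(y-q)\in\mathbb Z_p[[y]]$$
($\rho_N$ is invertible since its numerator factors at $0$ are $j+\frac12$ with $j<N$). By (5) at $x=y-q$, $K(-y)=\rho_N(y-q)^{2}\rho_N(y-q)^{-4}J(y-q)=K(y)$. So $K=k_0+k_2y^2+k_4y^4+\cdots$, and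
$$G_m=w(m)^4J(pm)=v(m)^2K(pY),\qquad v(m):=w(m)^2\rho_N(pm).\tag{6}$$

**Step 3: the factor $v(m)$ is nearly constant.** Put $u_i=i-q$ for $1\le i\le N$; these are $p$-adic units.

**Lemma 2.** With $h=p\eta$, $\eta=k+\frac34$,
$$\frac{v(k+1)}{v(k)}=\prod_{i=1}^N\left(1-\frac{p^3\eta\,u_i}{(u_i^2-h^2)^2}\Bigl(1-\frac{p^2}{4(u_i+h)^2}\Bigr)^{-1}\right).\tag{7}$$
In particular $v(m)\equiv v(0)\pmod{p^3}$ for all $m\ge0$.

*Proof.* Taking $j=N-i$ in the numerator, $\rho_N(x)=\prod_{i=1}^N\frac{x+p/2-i}{x+i}$. With $X=p(k+\frac12)$ we have $pk=X-\frac p2$ and $p(k+1)=X+\frac p2$, so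
$$\frac{\rho_N(pk+p)}{\rho_N(pk)}=\prod_i\frac{(X+p-i)(X+i-\frac p2)}{(X+i+\frac p2)(X-i)} .$$
Multiplying by $W(k)^2$ from (2),
$$\frac{v(k+1)}{v(k)}=\prod_i\frac{(X-i)(X+p-i)(X+i)^2}{(X+i-\frac p2)(X+i+\frac p2)(X+\frac p2-i)^2}.$$
Now $h=X+q$, so $X+i=u_i+h$ and $X+\frac p2-i=-(u_i-h)$. Then $(X-i)(X+p-i)=(u_i-h)^2-\frac{p^2}4$ and $(X+i-\frac p2)(X+i+\frac p2)=(u_i+h)^2-\frac{p^2}4$. The $i$-th factor is therefore
$$\frac{1-\frac{p^2}{4(u_i-h)^2}}{1-\frac{p^2}{4(u_i+h)^2}}=1-\frac{p^2}4\cdot\frac{(u_i-h)^{-2}-(u_i+h)^{-2}}{1-\frac{p^2}{4(u_i+h)^2}},$$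
and $(u-h)^{-2}-(u+h)^{-2}=4uh(u^2-h^2)^{-2}$ with $h=p\eta$ gives (7). All quantities other than $p^3$ lie in $\mathbb Z_p$, so each factor is $\equiv1\pmod{p^3}$. $\square$

**Step 4: $k_2$ modulo $p$, by translation invariance.** Let $P(x)=\prod_{i=1}^N(x+i)\in\mathbb F_p[x]$. In $\mathbb F_p$ we have $\frac12=-N=N+1$, so for $0\le a\le N$, in $\mathbb F_p[[x]]$,
$$\rho_a(x)=\frac{P(x+a)}{P(x)},\qquad\rho_N(x)=\prod_{i=1}^N\frac{x-i}{x+i}=\frac{x^{p-1}-1}{P(x)^2},\qquad J=P(x)^{-d}S(x),\qquad S(x)=\sum_{a=0}^N\epsilon^aP(x+a)^d.\tag{8}$$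
Indeed $\frac{P(x+a)}{P(x)}=\frac{(x+N+1)\cdots(x+N+a)}{(x+1)\cdots(x+a)}$, and $\prod_{i=1}^N(x-i)(x+i)=x^{p-1}-1$.

**Lemma 3.** Let $\epsilon=1$, $d\ge3$. Then $S(x)\equiv\mathcal S(x):=\sum_{a\in\mathbb F_p}P(x+a)^d\pmod{x^d}$, and $\mathcal S$ is a polynomial in $x^p-x$ of degree at most $(d-2)N$ in $x$. For $d\le 4$ it is constant. For $d=5,6$ it is $c_0+c_1(x^p-x)$ with $c_0,c_1\in\mathbb F_p$. In all cases $3\le d\le6$, $[x^j]S=0$ for every even $j$ with $2\le j\le d-1$.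

*Proof.* If $N<a<p$, then $P(x+a)$ contains the factor $x+a+i$ with $i=p-a\in\{1,\dots,N\}$, which is $x$; so $P(x+a)^d\equiv0\pmod{x^d}$. Next, $\sum_{a\in\mathbb F_p}(x+a)^n=\sum_j\binom nj x^{n-j}\sum_aa^j$, and $\sum_aa^j=0$ for $0\le j<p-1$ (with $0^0=1$). So $\deg\mathcal S\le dN-(p-1)=(d-2)N$. Clearly $\mathcal S(x+1)=\mathcal S(x)$. A polynomial $g$ with this invariance is a polynomial in $x^p-x$: $g-g(0)$ vanishes on $\mathbb F_p$, hence is $(x^p-x)g_1$, with $g_1$ again invariant and of smaller degree; induct. If $d\le4$, the degree is at most $2N<p$, so $\mathcal S$ is constant. If $d\le6$, it is at most $4N=2(p-1)<2p$. Finally $x^p-x$ has only odd powers of $x$. $\square$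

Example: $p=5$. Modulo $5$, $\frac{P(x)}{P(0)}=1+4x+3x^2$, $\frac{P(x+1)}{P(0)}=3(1+x^2)$, $\frac{P(x+2)}{P(0)}=1+x+3x^2$. For $d=4$, $\epsilon=1$, the coefficient of $x$ in $S/P(0)^4$ is $16+4\equiv0$. Since $[x^2](1+ax+bx^2)^4=4b+6a^2$, the coefficient of $x^2$ is $2(12+6)+3^4\cdot 4=360\equiv0$.

**Step 5: assemble, for $d=4$, $\epsilon=1$.** By (6) and Lemma 2, $G_m\equiv v(0)^2(k_0+k_2p^2Y^2)\pmod{p^3}$, so
$$G_m-G_0\equiv v(0)^2\,k_2\,p^2\left(m^2+\tfrac m2\right)\pmod{p^3}.$$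
Since $q\equiv0$, (8) gives $K\equiv\rho_N(y)^{-2}J(y)=(1-y^{p-1})^{-2}S(y)$ modulo $p$. If $p\ge5$, then $k_2\equiv[y^2]S=0\pmod p$ by Lemma 3, and $G_m\equiv G_0\pmod{p^3}$. If $p=3$: for $m\equiv0,1\pmod3$ we have $m^2+\frac m2=\frac{m(2m+1)}2\equiv0\pmod3$, so again $G_m\equiv G_0\pmod{27}$; for $m\equiv2$, the last digit exceeds $N=1$, so $3^4\mid A(m)$. In all cases (4) applies with $e=3$, and Proposition 1 is proved. $\square$

## 2. The unit root, and the pairs with $d=3,4,5,6$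

The congruence of Proposition 1 concerns a limit. We use the following result.

**Known result (Dwork).** Let $\epsilon\in\{1,-1\}$ and let $p$ be an odd prime such that $F_p(\epsilon)$ is a $p$-adic unit. Then for all $s\ge1$, $F_{p^s}(\epsilon)$ is a $p$-adic unit and
$$\frac{F_{p^{s+1}}(\epsilon)}{F_{p^s}(\epsilon)}\equiv\frac{F_{p^s}(\epsilon)}{F_{p^{s-1}}(\epsilon)}\pmod{p^s}.$$
Hence the limit $f_p(\epsilon)=\lim_{s\to\infty}F_{p^s}(\epsilon)/F_{p^{s-1}}(\epsilon)$ exists in $\mathbb Z_p$; it is called the unit root, and $f_p(\epsilon)\equiv F_p(\epsilon)\pmod p$.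

For $d=4$, $\epsilon=1$, $p=3$ we found $F_3\equiv-4\pmod{27}$; Proposition 1 gives $F_{3^{s+1}}/F_{3^s}\equiv-4\pmod{27}$ for every $s$, so $f_3(1)\equiv-4\pmod{27}$.

The problem, taken from Frits Beukers, Eric Delaygue, "Some supercongruences of arbitrary length", arXiv:1805.02467 (2018), is to decide a conjecture about such improved congruences. The answer is that it is true.

**Theorem 1.** (a) In each of the cases $d=3$ and $\epsilon=\pm1$; $d=4$ and $\epsilon=1$; $d=5$ and $\epsilon=1$; $d=6$ and $\epsilon=1$: for every odd prime $p$ such that $F_p(\epsilon)$ is a $p$-adic unit, $F_p(\epsilon)\equiv f_p(\epsilon)\pmod{p^3}$.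
(b) If $d=6$, then for every odd prime $p$ such that $F_p(1)$ is a $p$-adic unit, $F_p(1)\equiv f_p(1)\pmod{p^5}$.

**Theorem 2.** For all $s\ge0$, $F_{p^{s+1}}(\epsilon)\equiv F_p(\epsilon)F_{p^s}(\epsilon)$

* modulo $p^5$ if $d=6$, $\epsilon=1$, for every odd $p$;
* modulo $p^3$ if $d=4$, $\epsilon=1$ (every odd $p$); if $d\in\{3,5\}$, $\epsilon=1$, $p\equiv1\bmod4$; if $d=3$, $\epsilon=-1$, $\left(\frac{-2}p\right)=1$.

In the cases $(d,\epsilon)=(3,\pm1),(5,1)$ and for the remaining odd primes, $F_p(\epsilon)\equiv0\pmod p$.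

**Theorem 3.** (i) For $3\le d\le6$, the assertion "$F_p(\epsilon)\equiv f_p(\epsilon)\pmod{p^3}$ for all odd $p$ with $F_p(\epsilon)$ a unit" holds exactly for $(d,\epsilon)=(3,\pm1),(4,1),(5,1),(6,1)$. (ii) The exponent $3$ is optimal for $(3,\pm1),(4,1),(5,1)$, and $5$ is optimal for $(6,1)$.

*Theorem 2 implies Theorem 1.* If $F_p(\epsilon)$ is a unit, then $p$ is one of the primes for which Theorem 2 gives a congruence. Modulo $p$ it gives $F_{p^s}\equiv F_p^s$, so all $F_{p^s}$ are units. Dividing, $F_{p^{s+1}}/F_{p^s}\equiv F_p$ modulo $p^3$ (respectively $p^5$) for all $s$; let $s\to\infty$. $\square$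

What changes when we leave $d=4$, $\epsilon=1$? Section 1 used that case in four places.

* The factor $\rho_N^{-2}$ in $K$ is $\rho_N^{-d/2}$. For odd $d$ this needs a square root, and a sign will appear.
* For $d=5,6$, $\mathcal S$ need not be constant, but Lemma 3 still kills the coefficient that we need.
* For $\epsilon=-1$ the sum $\sum_a\epsilon^aP(x+a)^d$ over $0\le a<p$ is not translation invariant: shifting $x$ by $1$ changes it to its negative plus a boundary term.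
* Modulo $p^5$ it is not enough to know $k_2$ modulo $p$, and $v(m)$ is no longer constant to the precision needed.

## 3. A square root and a sign: the modulus $p^3$ for $\epsilon=1$

Let $d\ge3$ and $\epsilon=\pm1$ be arbitrary. Recall: since $p$ is odd, $\binom{c/2}{n}\in\mathbb Z_p$ for $c\in\mathbb Z$, so $(1+g)^{c/2}$ makes sense for $g\in x\mathbb Z_p[[x]]$ or $g\in p\mathbb Z_p$. For $c=1$ it is the only square root with constant term $1$, respectively the only one $\equiv1\pmod p$; call it the principal root. (The principal square root of $7$ in $\mathbb Z_3$ is $\equiv4\pmod9$; the other root is $\equiv5$.)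

By $\rho_N(0)=\prod_i\frac{p/2-i}{i}\equiv(-1)^N\pmod p$, we may define
$$\mu(x)=\bigl(\rho_N(x)/\rho_N(0)\bigr)^{1/2}\in1+x\mathbb Z_p[[x]],\qquad\kappa(x)=\mu(x)^{-d}J(x),\qquad\sigma=\bigl(\epsilon(-1)^d\bigr)^N\in\{1,-1\}.$$
As $v(0)=\rho_N(0)$, $(w(m)\mu(pm))^2=v(m)/v(0)\in1+p^3\mathbb Z_p$ by Lemma 2, and $w(m)\mu(pm)\equiv1\pmod p$. So $w(m)\mu(pm)$ is the principal root of $v(m)/v(0)$, and
$$G_m=w(m)^d\mu(pm)^d\kappa(pm)=\bigl(v(m)/v(0)\bigr)^{d/2}\kappa(pm).\tag{9}$$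

**Lemma 4.** (i) $\kappa(-\frac p2-x)=\sigma\kappa(x)$. (ii) If $\sigma=-1$, then $F_p(\epsilon)\equiv0\pmod p$. (iii) If $\sigma=1$, then $\kappa(y-q)=k_0+k_2y^2+k_4y^4+\cdots$ with $k_i\in\mathbb Z_p$, and $G_m-G_0\equiv p^2(m^2+\frac m2)k_2\pmod{p^3}$. (iv) In $\mathbb F_p[[x]]$, $\kappa=P(0)^{-d}(1-x^{p-1})^{-d/2}S(x)$. So if $\sigma=1$ and $p\ge5$, then $k_2\equiv P(0)^{-d}[x^2]S\pmod p$. (v) If $\sigma=1$ and $p=3$, then $A(m)(G_m-G_0)\equiv0\pmod{27}$ for all $m$.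

*Proof.* (i) By (5), $\bigl(\mu(-\frac p2-x)\mu(x)\rho_N(0)\bigr)^2=\rho_N(-\frac p2-x)\rho_N(x)=1$. In the domain $\mathbb Z_p[[x]]$ this forces the bracket to be $\pm1$; reducing modulo $(p,x)$ it becomes $\rho_N(0)\equiv(-1)^N$, so it equals $(-1)^N$. Hence $\mu(-\frac p2-x)^{-d}=(-1)^{Nd}\mu(x)^d\rho_N(0)^d$. By (5), $J(-\frac p2-x)=\epsilon^N\rho_N(x)^{-d}J(x)=\epsilon^N\rho_N(0)^{-d}\mu(x)^{-2d}J(x)$. Multiply.

(ii) At the fixed point, $\kappa(-q)=-\kappa(-q)$, so $\kappa(-q)=0$. Then $F_p(\epsilon)\equiv J(0)=\kappa(0)\equiv\kappa(-q)=0\pmod p$.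

(iii) By (i), $\kappa(-y-q)=\kappa(y-q)$. With $pm=pY-q$, $\kappa(pm)\equiv k_0+k_2p^2Y^2\pmod{p^4}$, and $(v(m)/v(0))^{d/2}\equiv1\pmod{p^3}$. Insert in (9) and subtract the value at $m=0$.

(iv) By (8), $\rho_N(x)/\rho_N(0)=(1-x^{p-1})P(0)^2/P(x)^2$ in $\mathbb F_p[[x]]$, so $\mu=(1-x^{p-1})^{1/2}P(0)/P(x)$ by uniqueness of the root; multiply $\mu^{-d}$ by $J=P^{-d}S$. Modulo $p$, $\kappa(y-q)$ is $\kappa(y)$; if $p\ge5$, $x^{p-1}$ does not touch $x^2$.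

(v) $m^2+\frac m2=\frac{m(2m+1)}2$ is divisible by $3$ if $m\equiv0,1\pmod3$; if $m\equiv2$, then $27\mid A(m)$. Use (iii). $\square$

Example for (ii): $d=3$, $\epsilon=1$, $p=7$. Here $\sigma=-1$; modulo $7$, $\alpha(0),\dots,\alpha(3)$ are $1,4,3,-1$, the cubes are $1,1,-1,-1$, and $F_7\equiv0$.

**The pairs $(3,1),(4,1),(5,1)$ in Theorem 2.** For $\epsilon=1$ and $d$ odd, $\sigma=(-1)^N$; so $\sigma=-1$ exactly for $p\equiv3\bmod4$, and then $F_p(1)\equiv0\pmod p$. For $d=4$, $\sigma=1$. Suppose $\sigma=1$. If $p\ge5$, then $k_2\equiv0\pmod p$ by Lemma 4(iv) and Lemma 3 ($j=2\le d-1$), so $G_m\equiv G_0\pmod{p^3}$ by Lemma 4(iii). If $p=3$, use Lemma 4(v). By (4) with $e=3\le d$, these three cases of Theorem 2 are proved. $\square$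

## 4. Alternating cubes: a recurrence modulo $p$ and its involution

Now $d=3$, $\epsilon=-1$. Then $\sigma=1$ for every $p$. For $p=3$ we have $\left(\frac{-2}3\right)=1$, and Lemma 4(v) with (4) gives the congruence modulo $27$. Let $p\ge5$ in the rest of this section. We need $[x^2]S$ for $S=\sum_{a=0}^N(-1)^aP(x+a)^3$.

Lemma 3 has no analogue here: $[x^2]S$ is not always zero. For $p=5$, the expansions after Lemma 3 give $[x^2]S/P(0)^3=2(3\cdot3+3)-27\cdot3=-57\equiv3\pmod5$. But there $F_5(-1)\equiv S(0)/P(0)^3=2-27\equiv0$. So one has to show that $S(0)$ and $[x^2]S$ cannot both be nonzero. The idea is to place both numbers in the middle of sequences that satisfy one and the same recurrence, and to use a symmetry of that recurrence modulo $p$.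

**Definition.** Over $\mathbb F_p(x)$, for $0\le k\le n\le p-1$, let
$$C_x(n,k)=\frac{n!}{(1+x)_k(1-x)_{n-k}},\qquad\Phi_n(x)=\sum_{k=0}^nC_x(n,k)^3\equiv f_n+b_nx^2\pmod{x^3}.$$

These are regular at $x=0$, and $C_0(n,k)=\binom nk$. There is no $x^1$ term because $k\mapsto n-k$ shows $\Phi_n(-x)=\Phi_n(x)$. Example: $\Phi_0=1$ and $\Phi_1=(1-x)^{-3}+(1+x)^{-3}\equiv2+12x^2$, so
$$(f_0,f_1)=(1,2),\qquad(b_0,b_1)=(0,12).\tag{10}$$

**Step 1: link with $S$.** The purpose is to identify $S(0)$ and $[x^2]S$ with $f_N$ and $b_N$. For $0\le k\le N$, the numbers $k+1,\dots,k+N$ are $k+1,\dots,N$ followed by $N+l\equiv-(N+1-l)$, $1\le l\le k$. So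
$$P(x+k)=\prod_{i=k+1}^N(x+i)\prod_{i=N-k+1}^N(x-i)=\frac{x^{p-1}-1}{\prod_{i=1}^k(x+i)\prod_{i=1}^{N-k}(x-i)}=\frac{(-1)^{N-k}(x^{p-1}-1)}{(1+x)_k(1-x)_{N-k}}.$$
Cubing and summing with signs $(-1)^k$, $S(x)=(-1)^N(x^{p-1}-1)^3\,\Phi_N(x)/N!^3$. As $p-1\ge4$, $F_p(-1)\equiv P(0)^{-3}S(0)$ is a nonzero multiple of $f_N$ in $\mathbb F_p$, and $k_2\equiv P(0)^{-3}[x^2]S$ is a nonzero multiple of $b_N$.

**Step 2: one recurrence for both sequences.** For $1\le n\le p-2$, $v=(f_n)$ and $v=(b_n)$ both satisfy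
$$(n+1)^2v_{n+1}=(7n^2+7n+2)v_n+8n^2v_{n-1}.\tag{11}$$
For instance $4f_2=16\cdot2+8\cdot1$ gives $f_2=10=1+8+1$.

*Proof.* Put $M=n+1$, $e=z-M$, and
$$s(z)=-n^3(M^2-3Me+6e^2)+4n^2e^3 .$$
First we prove the polynomial identity
$$(M-z)^3s(z+1)-z^3s(z)=M^5n^3-(7n^2+7n+2)n^3(M-z)^3-8n^2(M-1-z)^3(M-z)^3.\tag{12}$$
Here $z=M+e$, $M-z=-e$, $M-1-z=-(e+1)$, and $s(z+1)$ is $s(z)$ with $e+1$ for $e$. The left side is
$$n^3e^3\bigl(M^2-3M(e+1)+6(e+1)^2\bigr)-4n^2e^3(e+1)^3+n^3(M+e)^3(M^2-3Me+6e^2)-4n^2e^3(M+e)^3,$$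
and the right side is $M^5n^3+(7n^2+7n+2)n^3e^3-8n^2e^3(e+1)^3$. Expanding, $(M+e)^3(M^2-3Me+6e^2)=M^5+10M^2e^3+15Me^4+6e^5$. Subtract $M^5n^3$ from both sides and cancel $n^2e^3$. It remains to see that
$$n\bigl(M^2-3M(e+1)+6(e+1)^2\bigr)-4(e+1)^3+n(10M^2+15Me+6e^2)-4(M+e)^3=n(7n^2+7n+2)-8(e+1)^3 .$$
Since $M+e=n+(e+1)$, $(M+e)^3-(e+1)^3=n\bigl(n^2+3n(e+1)+3(e+1)^2\bigr)$. Move $-8(e+1)^3$ to the left, insert this and cancel $n$:
$$11M^2+12Me-3M+12e^2+12e+6-12(e+1)^2-12n(e+1)-4n^2=7n^2+7n+2.$$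
With $M=n+1$ the left side is $7n^2+(22-3-12)n+(11-3+6-12)$; the terms in $e^2$, $e$ and $ne$ cancel. This is $7n^2+7n+2$, so (12) holds.

Now let $z=z_k=k+x$ for $0\le k\le n+1$ and
$$h_k=\left[\frac{(n-1)!}{(1+x)_k(1-x)_{n+1-k}}\right]^3,$$
regular at $x=0$ since $n+1\le p-1$. Multiply (12) by $h_k$ and sum over $0\le k\le n+1$.

On the right, $h_kn^3M^3=C_x(n+1,k)^3$. Next, $M-z=n+1-k-x$ is the last factor of $(1-x)_{n+1-k}$ when $k\le n$, so $h_kn^3(M-z)^3=C_x(n,k)^3$ for $k\le n$; for $k=n+1$ it is $O(x^3)$ because $M-z=-x$. Likewise $h_k(M-1-z)^3(M-z)^3=C_x(n-1,k)^3$ for $k\le n-1$, and it is $O(x^3)$ for $k=n$ (where $M-1-z=-x$) and $k=n+1$ (where $M-z=-x$). So the right side sums to $M^2\Phi_{n+1}-(7n^2+7n+2)\Phi_n-8n^2\Phi_{n-1}+O(x^3)$.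

On the left, $h_{k+1}(z_k+1)^3=h_k(M-z_k)^3$ for $k\le n$, so with $T_k=h_kz_k^3s(z_k)$ the $k$-th term is $T_{k+1}-T_k$ for $k\le n$, and for $k=n+1$ it is $h_{n+1}(-x)^3s(n+2+x)-T_{n+1}$. The sum is $h_{n+1}(-x)^3s(n+2+x)-h_0x^3s(x)=O(x^3)$. Comparing coefficients of $x^0$ and $x^2$ gives (11). $\square$

**Step 3: an involution on solutions.** Let $V$ be the $\mathbb F_p$-space of sequences $(v_0,\dots,v_{p-1})$ that satisfy (11) for $1\le n\le p-2$. As $(n+1)^2\ne0$ in that range, a solution is determined by $(v_0,v_1)$. Put $(\tau v)_n=(-8)^nv_{p-1-n}$. We claim $\tau V\subset V$. Write (11) at $n'=p-1-n$; then $n'+1\equiv-n$, $n'\equiv-(n+1)$, and $7n'(n'+1)+2\equiv7n(n+1)+2$: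
$$n^2v_{p-1-(n-1)}=(7n^2+7n+2)v_{p-1-n}+8(n+1)^2v_{p-1-(n+1)} .$$
Multiplying by $(-8)^n$: $-8n^2(\tau v)_{n-1}=(7n^2+7n+2)(\tau v)_n-(n+1)^2(\tau v)_{n+1}$, which is (11) for $\tau v$.

**Step 4: values at the far end.** To recognize $\tau f$ and $\tau b$ we need $f_{p-1},f_{p-2},b_{p-1},b_{p-2}$. In $\mathbb F_p(x)$, $(1-x)_{p-1-k}=(-1)^{p-1-k}\prod_{i=1}^{p-1-k}(x-i)=(-1)^k\prod_{j=k+1}^{p-1}(x+j)$. So the denominator of $C_x(p-1,k)$ is $(-1)^k(x^{p-1}-1)$, and with $(p-1)!=-1$,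
$$C_x(p-1,k)=\frac{(-1)^k}{1-x^{p-1}},\qquad C_x(p-2,k)=C_x(p-1,k)\,\frac{p-1-k-x}{p-1}=\frac{(-1)^k(x+k+1)}{1-x^{p-1}} .$$
As $p-1\ge4$, modulo $x^3$ we get $\Phi_{p-1}\equiv\sum_{k=0}^{p-1}(-1)^k=1$ and $\Phi_{p-2}\equiv\sum_{j=1}^{p-1}(-1)^{j-1}(x+j)^3$. For even $n$,
$$\sum_{j\le n}(-1)^jj^3=\frac{n^2(2n+3)}4,\qquad\sum_{j\le n}(-1)^jj=\frac n2 ;$$
for the first, passing from $n$ to $n+2$ adds $(n+2)^3-(n+1)^3=3n^2+9n+7$ on the left, and $\frac14\bigl((n+2)^2(2n+7)-n^2(2n+3)\bigr)=3n^2+9n+7$ on the right. With $n=p-1\equiv-1$,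
$$f_{p-1}=1,\quad b_{p-1}=0,\quad f_{p-2}=-\tfrac14,\quad b_{p-2}=-3\cdot\left(-\tfrac12\right)=\tfrac32 .$$

**Step 5: the middle term.** By Step 4 and (10), $\tau f$ begins with $1,\ -8\cdot(-\frac14)=2$, so $\tau f=f$; and $\tau b$ begins with $0,\ -8\cdot\frac32=-12$, so $\tau b=-b$. Since $p-1-N=N$, the entries at $n=N$ give
$$(-8)^Nf_N=f_N,\qquad(-8)^Nb_N=-b_N,\qquad(-8)^N=\left(\tfrac{-8}p\right)=\left(\tfrac{-2}p\right)$$
by Euler's criterion. If $\left(\frac{-2}p\right)=1$, then $b_N=0$, so $k_2\equiv0\pmod p$, and Lemma 4(iii) gives $G_m\equiv G_0\pmod{p^3}$; now (4) applies. If $\left(\frac{-2}p\right)=-1$, then $f_N=0$, so $F_p(-1)\equiv0\pmod p$. With the case $p=3$, this proves Theorem 2 for $(3,-1)$. $\square$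

## 5. Sixth powers at $z=1$ modulo $p^5$

Let $d=6$, $\epsilon=1$. As in Section 1 no root is needed. In this section
$$K(y)=\rho_N(y-q)^{-3}J(y-q)=k_0+k_2y^2+k_4y^4+\cdots\in\mathbb Z_p[[y]].$$
It is even, since by (5) $K(-y)=\rho_N(y-q)^3\rho_N(y-q)^{-6}J(y-q)=K(y)$; and
$$G_m=v(m)^3K(pY),\qquad K(pY)\equiv k_0+k_2p^2Y^2+k_4p^4Y^4\pmod{p^6}.\tag{13}$$
For the modulus $p^5$ we need three things: $v(m)$ modulo $p^5$, $k_4$ modulo $p$, and $k_2$ modulo $p^3$.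

**Step 1: a sharper form of Lemma 2.** Put $s_r=\sum_{i=1}^Nu_i^{-r}$.

**Lemma 5.** With a constant $c\in\mathbb Z_p$ that makes the last bracket vanish at $m=0$,
$$\frac{v(m)}{v(0)}\equiv1-\tfrac{p^3s_3}2\left(Y^2-\tfrac1{16}\right)-p^5s_5\left(\tfrac12Y^4-\tfrac18Y^2-c\right)\pmod{p^6}.\tag{14}$$

*Proof.* In (7), $h=p\eta$, so modulo $p^3$, $u(u^2-h^2)^{-2}\equiv u^{-3}(1+2p^2\eta^2u^{-2})$ and $\bigl(1-\frac{p^2}{4(u+h)^2}\bigr)^{-1}\equiv1+\frac{p^2}4u^{-2}$. The $i$-th factor is therefore $\equiv1-p^3\eta u_i^{-3}-p^5u_i^{-5}(2\eta^3+\frac\eta4)\pmod{p^6}$. Multiply over $i$ and over $0\le k<m$; cross terms are divisible by $p^6$. With $Y_k=k+\frac14=\eta-\frac12$,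
$$(Y_k+1)^2-Y_k^2=2\eta,\qquad(Y_k+1)^4-Y_k^4=4\eta^3+\eta,$$
so $\sum_k\eta=\frac12(Y^2-\frac1{16})$ and $\sum_k(2\eta^3+\frac\eta4)=\sum_k\bigl(\frac12(4\eta^3+\eta)-\frac14\eta\bigr)=\frac12(Y^4-\frac1{256})-\frac18(Y^2-\frac1{16})$. $\square$

**Step 2: $k_4$ modulo $p$.** By (8), $K\equiv\rho_N(y)^{-3}J(y)=-(1-y^{p-1})^{-3}S(y)$ modulo $p$, and $[y^2]S=[y^4]S=0$ by Lemma 3. Hence
$$k_4\equiv0\ (p\ge7),\qquad k_4\equiv3k_0\ (p=5),\qquad k_4\equiv0\ (p=3)\pmod p.\tag{15}$$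
For $p\ge7$, $y^{p-1}$ has degree above $4$; for $p=5$, $(1-y^4)^{-3}=1+3y^4+\cdots$ and $k_0\equiv-S(0)$; for $p=3$, $(1-y^2)^{-3}=(1-y^6)^{-1}$ in $\mathbb F_3[[y]]$.

**Step 3: $k_2$ modulo $p^3$.** By Lemma 5 the factor $v(m)^3$ contributes $-\frac32p^3s_3k_0Y^2$ to $G_m/v(0)^3$, so $k_2p^2$ must cancel this. The translation argument of Lemma 3 lives in $\mathbb F_p[x]$ and gives only $k_2\equiv0\pmod p$. What it provided was the vanishing of a $y^2$-coefficient of a sum over $a$. In characteristic $0$, the residue theorem provides such a vanishing: if $R$ is a rational function with poles of order at most $3$ at $0,1,\dots,N$, no others, and $R=O(t^{-2})$ at infinity, then $\sum_a\mathrm{Res}_{t=a}R=0$, that is, $[y^2]\sum_{a=0}^Ny^3R(a+y)=0$. So we look for $R$ such that $y^3R(a+y)$ is $y^3R(y)$ times $\rho_a(y-q)^6$.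

The natural first choice is $\prod_{i=1}^N(t+i-\frac p2)^3/\prod_{k=0}^N(t-k)^3$. Put
$$z_j=y-q+\tfrac12+j,\qquad z_j'=y-q+1+j,\qquad\text{so that}\qquad\rho_a(y-q)=\prod_{j<a}z_j/z_j' .$$
The computation below shows that this choice gives $\prod_{j<a}\frac{(z_j+q)^3(z_j-q)^3}{(z_j'+q)^3(z_j'-q)^3}$, and $(z+q)^3(z-q)^3=z^6-3q^2z^4+\cdots$. This is $z^6$ only modulo $p^2$, and the error is real: for $a=1$ at $y=0$, the quotient by $\rho_1(-q)^6$ is $\equiv1-3q^2(4-1)=1-9q^2\pmod{p^3}$. That is one power of $p$ short for $p\ge5$. The remedy is to replace $(z+q)^3$ by $(z+q)^3+3q^2(z+q)$, which cancels the $z^4$ term.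

**Proposition 2.** $k_2\equiv k_0\left(\frac32\,p\,s_3-\frac9{16}\,p^2s_4\right)\pmod{p^3}$.

*Proof.* Let $g(t)=t(t^2+3q^2)$, an odd polynomial, and
$$R(t)=\frac{\prod_{i=1}^Ng(t+i-2q)}{\prod_{k=0}^N(t-k)^3},\qquad 2q=\tfrac p2 .$$
The degrees are $3N$ and $3N+3$, so $R=O(t^{-3})$ at infinity, and
$$[y^2]\sum_{a=0}^Ny^3R(a+y)=0.\tag{16}$$

*Comparison of the terms.* Write $y^3R(a+y)=R_0(y)r_a(y)$, where
$$R_0(y)=y^3R(y)=\prod_{i=1}^N\frac{g(y+i-2q)}{(y-i)^3}\in\mathbb Z_p[[y]].$$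
Passing from $y$ to $a+y$ replaces the numerator factors with $i=1,\dots,a$ by those with $i=N+1,\dots,N+a$; in the denominator it replaces $y-N+j$ by $y+1+j$ for $0\le j<a$. Hence
$$r_a(y)=\prod_{j=0}^{a-1}\frac{g(y+N+1+j-2q)\,(y-N+j)^3}{g(y+1+j-2q)\,(y+1+j)^3}.$$
As $2q=N+\frac12$, we have $y+N+1+j-2q=z_j+q$, $y-N+j=z_j-q$, $y+1+j-2q=z_j'-q$, $y+1+j=z_j'+q$. With $\Pi(z)=g(z+q)(z-q)^3$ and $g$ odd, $g(z'-q)(z'+q)^3=\Pi(-z')$, so $r_a=\prod_{j<a}\Pi(z_j)/\Pi(-z_j')$. Now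
$$\Pi(z)=(z^3+3qz^2+6q^2z+4q^3)(z^3-3qz^2+3q^2z-q^3).$$
The coefficient of $z^5$ is $-3q+3q=0$, that of $z^4$ is $3q^2-9q^2+6q^2=0$, and the remaining ones are divisible by $q^3$. So $\Pi(\pm z)\equiv z^6\pmod{p^3}$. For $0\le j<N$, $z_j'$ has constant term $1+j-q$, a unit. Therefore $r_a(y)\equiv\rho_a(y-q)^6$ modulo $p^3\mathbb Z_p[[y]]$ for $0\le a\le N$, and
$$\sum_{a=0}^Ny^3R(a+y)\equiv R_0(y)J(y-q)=\theta(y)K(y)\pmod{p^3},\qquad\theta(y)=R_0(y)\rho_N(y-q)^3.$$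

*The factor $\theta$.* We have $\rho_N(y-q)=\prod_i\frac{y+q-i}{y-q+i}=\prod_i\frac{-(u_i-y)}{u_i+y}$, $y+i-2q=u_i+y-q$, $y-i=-(u_i-y+q)$, and $g(z-q)=z^3-3qz^2+6q^2z-4q^3$. The two signs cubed cancel in each factor, and
$$\theta(y)=\prod_i\frac{1-\frac{3q}{u_i+y}+\frac{6q^2}{(u_i+y)^2}-\frac{4q^3}{(u_i+y)^3}}{\left(1+\frac q{u_i-y}\right)^3}\equiv\prod_iB(u_i+y)B(u_i-y)\pmod{p^3},\qquad B(z)=1-\frac{3q}z+\frac{6q^2}{z^2},$$
because $(1+w)^{-3}=1-3w+6w^2-\cdots$. Each $B(u_i+y)B(u_i-y)$ is even in $y$ and equals $B(u_i)^2+(BB''-B'^2)(u_i)y^2+\cdots$. So, modulo $p^3$, $\theta\equiv\theta_0(1+\theta_2y^2+\cdots)$ with even powers only, $\theta_0$ a unit, and $\theta_2\equiv\sum_i\bigl(\frac{B''}B-\frac{B'^2}{B^2}\bigr)(u_i)$. From $B'=3qz^{-2}-12q^2z^{-3}$ and $B''=-6qz^{-3}+36q^2z^{-4}$, modulo $p^3$,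
$$\frac{B''}B\equiv-6qz^{-3}+(36-18)q^2z^{-4},\qquad\frac{B'^2}{B^2}\equiv9q^2z^{-4},$$
so $\theta_2\equiv-6q\,s_3+9q^2s_4=-\frac32ps_3+\frac9{16}p^2s_4$. Finally (16) gives $0\equiv\theta_0(k_2+\theta_2k_0)\pmod{p^3}$. $\square$

**Step 4: assemble.** By (14), $v(m)^3\equiv v(0)^3\bigl(1-\frac32p^3s_3(Y^2-\frac1{16})\bigr)\pmod{p^5}$. Insert this and (13) in $G_m$; the product of $p^3$ and $k_2p^2$ vanishes modulo $p^5$. By Proposition 2, $k_2p^2Y^2\equiv k_0\bigl(\frac32p^3s_3-\frac9{16}p^4s_4\bigr)Y^2\pmod{p^5}$. The terms $\frac32p^3s_3k_0Y^2$ cancel, and subtracting the value at $m=0$ (where $Y=\frac14$),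
$$G_m-G_0\equiv v(0)^3p^4\left[k_4\left(Y^4-\tfrac1{256}\right)-\tfrac9{16}s_4k_0\left(Y^2-\tfrac1{16}\right)\right]\pmod{p^5}.\tag{17}$$
We only need the bracket modulo $p$.

* $p\ge7$: $k_4\equiv0$ by (15), and $s_4\equiv\sum_{i=1}^Ni^{-4}\equiv\frac12\sum_{i=1}^{p-1}i^{-4}\equiv0$ since $p-1\nmid4$. So $G_m\equiv G_0\pmod{p^5}$.
* $p=3$: $k_4\equiv0$ and $9\equiv0$. So $G_m\equiv G_0\pmod{3^5}$.
* $p=5$: $s_4\equiv1+1=2$, $\frac9{16}s_4\equiv8\equiv3$, $k_4\equiv3k_0$, $\frac1{16}\equiv\frac1{256}\equiv1$. The bracket is $\equiv3k_0(Y^4-1)-3k_0(Y^2-1)=3k_0Y^2(Y^2-1)$ with $Y\equiv m-1$. It vanishes for $m\equiv0,1,2\bmod5$. For $m\equiv3,4$ the last digit exceeds $N=2$, so $5^6\mid A(m)$.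

In all cases $A(m)(G_m-G_0)\equiv0\pmod{p^5}$, and (4) with $d=6$, $e=5$ gives the first part of Theorem 2. With Sections 3 and 4, Theorems 2 and 1 are proved. $\blacksquare$

## 6. Pairs that fail, and optimal exponents

We prove Theorem 3. That the exponent $e$ is optimal means that the congruence modulo $p^{e+1}$ fails for some odd $p$ with $F_p(\epsilon)$ a unit. Throughout, $T=\sum_{a=0}^N\epsilon^aA(a)(a^2+\frac a2)$.

**Step 1: two formulas.** Let $d\ge3$, $\sigma=1$, and $k_i$ as in Lemma 4. By Lemma 5, $(v(m)/v(0))^{d/2}\equiv1-\frac d4p^3s_3(Y^2-\frac1{16})\pmod{p^4}$, so (9) refines Lemma 4(iii) to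
$$G_m-G_0\equiv p^2\left(m^2+\tfrac m2\right)\ell\pmod{p^4},\qquad\ell=k_2-\tfrac d4\,p\,s_3k_0.\tag{18}$$
Next, let $g:\mathbb Z\to\mathbb Z_p$ depend modulo $p$ only on $m$ modulo $p$. Writing $m=a+pm'$ and using $A(a+pm')\equiv A(a)A(m')$ and $p\mid A(a)$ for $N<a<p$, we get for $s\ge1$
$$\sum_{m<p^s}\epsilon^mA(m)g(m)\equiv F_{p^{s-1}}(\epsilon)\sum_{a=0}^N\epsilon^aA(a)g(a)\pmod p.\tag{19}$$
If $F_p(\epsilon)$ is a unit, then all $F_{p^s}\equiv F_p^s\pmod p$ are units (take $g=1$ in (19)). So if $F_{p^{s+1}}-F_pF_{p^s}\equiv p^eC\,F_{p^{s-1}}\pmod{p^{e+1}}$ for all $s\ge1$ with a fixed $C\in\mathbb Z_p$, then dividing by $F_{p^s}$ and letting $s\to\infty$,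
$$f_p(\epsilon)\equiv F_p(\epsilon)+p^e\,C/F_p(\epsilon)\pmod{p^{e+1}}.\tag{20}$$

**Step 2: a criterion modulo $p^3$.** Let $p\ge5$ and let $F_p(\epsilon)$ be a unit, so that $\sigma=1$ by Lemma 4(ii). By (3), Lemma 4(iii), (19) and (20),
$$f_p(\epsilon)\equiv F_p(\epsilon)+p^2\,\frac{k_2T}{F_p(\epsilon)}\pmod{p^3}.\tag{21}$$

**Step 3: the pairs $(4,-1)$, $(6,-1)$, $(5,-1)$ fail.** Take $p=5$. From the expansions after Lemma 3 and $[x^2](1+ax+bx^2)^d=db+\binom d2a^2$,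
$$F_5\equiv2+\epsilon3^d,\qquad k_2\equiv2\left(3d+\tbinom d2\right)+\epsilon3^dd\equiv d(d+\epsilon3^d),\qquad T\equiv\epsilon3^d\cdot\tfrac32+A(2)\cdot5\equiv-\epsilon3^d\pmod5.$$
So $T\ne0$. For $(4,-1)$, $F_5\equiv1$ and $k_2\equiv4\cdot3\equiv2$. For $(6,-1)$, $3^6\equiv4$, $F_5\equiv3$ and $k_2\equiv6\cdot2\equiv2$. By (21) both congruences fail modulo $5^3$.

For $(5,-1)$ take $p=7$; here $N=3$ and $P(0)=6\equiv-1$. Modulo $7$ and $x^3$, $\frac{P(x)}{P(0)}\equiv1-4x+x^2$ and $\frac{P(x+1)}{P(0)}\equiv4(1+4x+3x^2)$. Also $P(3-x)=(4-x)(5-x)(6-x)=-P(x)$, so $P(x+3)=-P(-x)$ and $P(x+2)=-P(1-x)$. Hence $S(x)=P(x)^5+P(-x)^5-P(1+x)^5-P(1-x)^5$, and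
$$k_2\equiv2\left([5+10\cdot16]-4^5[15+10\cdot16]\right)\equiv2(4-0)\equiv1 .$$
With $\alpha(0),\dots,\alpha(3)\equiv1,4,3,-1$ and fifth powers $1,2,5,-1$, $F_7\equiv1-2+5+1=5$ and $T\equiv-2\cdot\frac32+5\cdot5+\frac{21}2\equiv-3+4+0=1$. By (21) the congruence fails modulo $7^3$. Together with Theorem 1 this proves Theorem 3(i).

**Step 4: $(4,1)$ modulo $p^4$, with $p=3$.** As $d=4$, (3) holds modulo $81$. By Lemma 4(iv), with $P(x)=x+1$ and $(x+1)^4+(x-1)^4\equiv2-x^4$, $\kappa\equiv(1-x^2)^{-2}(2-x^4)$ modulo $3$, so $k_2\equiv4\equiv1$ and $\ell\equiv1\pmod3$. For $m\equiv2\bmod3$, $81\mid A(m)$. Modulo $9$, $m^2+\frac m2\equiv3\cdot2j$ for $m=3j$, and $m^2+\frac m2=9j^2+\frac{3(5j+1)}2\equiv3(j+2)$ for $m=3j+1$. Since $A(3j)\equiv A(j)$ and $A(3j+1)\equiv A(1)A(j)\equiv A(j)$ modulo $3$,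
$$\sum_{m<3^s}A(m)\left(m^2+\tfrac m2\right)\equiv3\sum_{j<3^{s-1}}A(j)(3j+2)\equiv6F_{3^{s-1}}\pmod9 .$$
By (18), $F_{3^{s+1}}-F_3F_{3^s}\equiv54F_{3^{s-1}}\pmod{81}$, in agreement with the test in Section 1. Since $F_3\equiv2\pmod3$ is a unit, (20) with $e=3$, $C=2$ gives $f_3\not\equiv F_3\pmod{81}$.

**Step 5: $(3,-1)$ modulo $p^4$, with $p=3$.** Here (3) holds only modulo $27$, so the terms $a=2$ must be kept. Modulo $3$, $S=(x+1)^3-(x+2)^3\equiv2$ and $[x^2](1-x^2)^{-3/2}=\frac32\equiv0$, so $3\mid k_2$ and $3\mid\ell$. For $m\equiv0,1\bmod3$ also $3\mid m^2+\frac m2$, so $G_m\equiv G_0\pmod{81}$ by (18). For $m\equiv2$, $27\mid A(m)$ and $9\mid G_m-G_0$. The term $a=2$ of block $m$ is $\epsilon^mA(m)w(m)^3\rho_2(3m)^3$ with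
$$\rho_2(3m)=3\left(m+\tfrac12\right)\frac{3m+\frac12}{(3m+1)(3m+2)},$$
and modulo $3$ the cofactor of $3$ is $(m+2)\cdot2\cdot2^{-1}=m+2$; hence $w(m)^3\rho_2(3m)^3\equiv27(m+2)^3\equiv27(m+2)\pmod{81}$. So $F_{3^{s+1}}\equiv\sum_m(-1)^mA(m)(G_0+27(m+2))$ and $F_3\equiv G_0+54$, and by (19)
$$F_{3^{s+1}}-F_3F_{3^s}\equiv27\sum_{m<3^s}(-1)^mA(m)\,m\equiv27\cdot(-A(1))F_{3^{s-1}}\equiv27F_{3^{s-1}}\pmod{81},$$
as $A(1)=\frac18\equiv2$. Since $F_3\equiv1-2\equiv2\pmod3$ is a unit, $f_3\not\equiv F_3\pmod{81}$ by (20).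

**Step 6: a formula for $k_2/k_0$ when $\epsilon=1$ and $p\equiv1\bmod4$.** It makes $\ell$ modulo $p^2$ computable by hand. Put $t=4y$, $n_j=4j+2-p$, $d_j=4j+4-p$ for $0\le j<N$; these are prime to $p$. Then $\rho_a(y-q)=\prod_{j<a}\frac{t+n_j}{t+d_j}$, and $d_{N-1-j}=-n_j$. Let $c_a=\rho_a(-q)=\prod_{j<a}n_j/d_j$. As $N$ is even, $c_N=1$, and Lemma 1 at $x=-q$ gives $c_{N-a}=c_a$. Since $\mu(-q)^2=\rho_N(0)^{-1}$, $\mu(y-q)/\mu(-q)$ is the square root of $\rho_N(y-q)$ with constant term $1$. So $\kappa(y-q)$ is a constant times $\sum_a\bigl(\rho_a(y-q)\rho_N(y-q)^{-1/2}\bigr)^d$, the constant being $\mu(-q)^{-d}\equiv1\pmod p$. With $\delta_j=n_j^{-1}-d_j^{-1}$ and $\tau_j=n_j^{-2}-d_j^{-2}$,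
$$\log\frac{t+n_j}{t+d_j}=\log\frac{n_j}{d_j}+\delta_jt-\tfrac12\tau_jt^2+\cdots,$$
so $\rho_a\rho_N^{-1/2}=c_a\exp(\lambda_1(a)t+\lambda_2(a)t^2+\cdots)$ with
$$\lambda_1(a)=\tfrac12\Bigl(\sum_{j<a}\delta_j-\sum_{j\ge a}\delta_j\Bigr),\qquad\lambda_2(a)=-\tfrac14\Bigl(\sum_{j<a}\tau_j-\sum_{j\ge a}\tau_j\Bigr)=-\tfrac12\sum_{j<a}\tau_j ,$$
where we used $\sum_j\tau_j=0$, which follows from $d_{N-1-j}=-n_j$. The same relation gives $\delta_{N-1-j}=\delta_j$, $\tau_{N-1-j}=-\tau_j$, $\lambda_1(N-a)=-\lambda_1(a)$, $\lambda_2(N-a)=\lambda_2(a)$. Since $t=4y$,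
$$\frac{k_2}{k_0}=16\,\frac{\sum_{a=0}^Nc_a^d\left(\frac{d^2}2\lambda_1(a)^2+d\lambda_2(a)\right)}{\sum_{a=0}^Nc_a^d},\tag{22}$$
provided that the denominator, which is $\equiv k_0\equiv F_p(1)\pmod p$, is a unit.

**Step 7: $(3,1)$ modulo $p^4$, with $p=5$.** Here $(n_0,n_1)=(-3,1)$, $(d_0,d_1)=(-1,3)$, $c_0,c_1,c_2=1,3,1$, $\delta_0=\delta_1=\frac23$, $\tau_0=-\frac89$. So $\lambda_1(0)=-\frac23$, $\lambda_1(1)=0$, $\lambda_2(0)=0$, $\lambda_2(1)=\frac49$, and (22) gives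
$$\frac{k_2}{k_0}=16\cdot\frac{2\cdot\frac92\cdot\frac49+27\cdot3\cdot\frac49}{2+27}=\frac{640}{29}\equiv10\pmod{25}.$$
As $s_3\equiv1+\frac18\equiv3$, $\frac34\cdot5\,s_3\equiv5\cdot\frac94\equiv5\pmod{25}$. So $\ell/k_0\equiv5\pmod{25}$; as $k_0\equiv4\pmod5$, $\ell\equiv20\pmod{25}$. The terms $a=3,4$ omitted in (3) do not matter modulo $625$: modulo $5$, the cofactor of $5(m+\frac12)$ in $\rho_3(5m)$ is $\frac{(1/2)(3/2)}{1\cdot2\cdot3}=\frac18\equiv2$, in $\rho_4(5m)$ it is $2\cdot\frac{7/2}4\equiv3$, and $2^3+3^3=35\equiv0$. By Step 3, $T\equiv-3^3\equiv3$ and $F_5\equiv2+3^3\equiv4$, a unit. For $m$ with $5\mid\alpha(m)$ both sides of (18) times $A(m)$ vanish modulo $625$, and altogether (18) and (19) give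
$$F_{5^{s+1}}-F_5F_{5^s}\equiv125\cdot4\cdot3\,F_{5^{s-1}}\not\equiv0\pmod{625}.$$
By (20), $f_5\not\equiv F_5\pmod{5^4}$.

**Step 8: $(5,1)$ modulo $p^4$, with $p=13$.** (For $p=5$, $F_5\equiv2+3^5\equiv0$.) Since $d=5$, (3) holds modulo $13^5$. Here $n_j=-11,-7,-3,1,5,9$ and $d_j=-9,-5,-1,3,7,11$. All residues in (a)–(d) are modulo $169$; we use $\frac19\equiv94$, $\frac1{99}\equiv70$, $\frac1{35}\equiv29$, $\frac1{99^2}\equiv-1$, $\frac1{35^2}\equiv-4$.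

* (a) $c_0,\dots,c_3=1,\frac{11}9,\frac{77}{45},\frac{77}{15}\equiv1,20,28,84$, with fifth powers $\equiv1,-15,84,-37$. So $\sum_ac_a^5\equiv2-30+168-37=103$.
* (b) $\delta_0,\delta_1,\delta_2=\frac2{99},\frac2{35},\frac23\equiv-29,58,57$. So $\lambda_1(0),\dots,\lambda_1(3)\equiv-86,54,-57,0$, with squares $\equiv-40,43,38,0$.
* (c) $-\frac12\tau_j=\frac{20}{99^2},\frac{12}{35^2},\frac49\equiv-20,-48,38$ for $j=0,1,2$. So $\lambda_2(0),\dots,\lambda_2(3)\equiv0,-20,-68,-30$.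
* (d) With $\frac{25}2\equiv97$, $\frac{25}2\lambda_1^2+5\lambda_2\equiv7,15,-34,19$ for $a=0,1,2,3$.

The numerator sum in (22) is $\equiv2\cdot7+2(-15)15+2\cdot84(-34)+(-37)19=-6851\equiv78$, and $16\cdot78\equiv65$. Since $103\equiv-1\pmod{13}$, $k_2/k_0\equiv-65\pmod{169}$. Next, modulo $13$, $s_3\equiv\sum_{i=1}^6i^{-3}\equiv1+5+1-1+5+5\equiv3$, so $\frac54\cdot13s_3\equiv13\cdot7=91$. Hence $\ell/k_0\equiv-65-91\equiv13\pmod{169}$, and $\ell\equiv-13\pmod{169}$. Modulo $13$, $\alpha(0),\dots,\alpha(6)\equiv1,7,2,6,2,7,1$ and $A(0),\dots,A(6)\equiv1,11,6,2,6,11,1$, so $F_{13}\equiv-1$, a unit, and $T\equiv10+4+8+4+10+0\equiv10$. By (3), (18), (19),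
$$F_{13^{s+1}}-F_{13}F_{13^s}\equiv-13^3\cdot10\,F_{13^{s-1}}\not\equiv0\pmod{13^4},$$
and $f_{13}\not\equiv F_{13}\pmod{13^4}$ by (20).

**Step 9: $(6,1)$ modulo $p^6$, with $p=7$.** Let first $p\ge7$ and let $K$, $k_i$ be as in Section 5. By (13), Lemma 5 and $p\mid k_2$, modulo $p^6$
$$\frac{G_m}{v(0)^3}\equiv\text{const}+Y^2\left[p^2k_2-\tfrac32p^3s_3k_0+\tfrac38p^5s_5k_0\right]+Y^4\left[p^4k_4-\tfrac32p^5s_5k_0\right].$$
By Proposition 2, $p\mid s_4$ and $p\mid k_4$, both brackets are divisible by $p^5$. So $G_m-G_0\equiv p^5g(m)\pmod{p^6}$ with $g(m)=\gamma_2(Y^2-\frac1{16})+\gamma_4(Y^4-\frac1{256})$, $\gamma_2,\gamma_4\in\mathbb Z_p$. As (3) holds modulo $p^6$, (19) gives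
$$F_{p^{s+1}}-F_pF_{p^s}\equiv p^5F_{p^{s-1}}\sum_{a=0}^NA(a)g(a)\pmod{p^6}.$$
For $p=7$, $Y\equiv m+2$ takes the values $2,3,-3,-2$ at $m=0,1,2,3$, so $g(3)\equiv g(0)=0$ and $g(2)\equiv g(1)$ modulo $7$. Only $g(1)$ is needed. We have $w(1)=\frac{1\cdot3\cdot5\cdot9\cdot11\cdot13}{2^6\cdot720}=\frac{429}{1024}$ and $\rho_1(7)=\frac{15}{16}$, $\rho_2(7)=\frac{15}{16}\cdot\frac{17}{18}$, $\rho_3(7)=\rho_2(7)\cdot\frac{19}{20}$; over the denominator $2^{17}$ the numbers $w(1)\rho_a(7)$ have numerators $54912$, $51480$, $48620$, $46189$. Modulo $7^6=117649$ their squares are $-16126$, $29026$, $-16957$, $-23245$, and the cubes of these squares are $-32710$, $40279$, $53628$, $40279$. So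
$$2^{102}G_1\equiv-32710+40279+53628+40279=101476 .$$
On the other hand $2^{24}G_0=16^6+8^6+6^6+5^6=17101641\equiv42536$, and $2^{20}\equiv-10265$, $2^{40}\equiv74370$, $2^{39}\equiv37185$, $2^{78}\equiv-4472$, so $2^{102}G_0\equiv42536\cdot(-4472)\equiv17441$. The difference is $84035=5\cdot7^5$, and $2^{102}\equiv1\pmod7$, so $g(1)\equiv5\pmod7$. Modulo $7$ all of $A(0),\dots,A(3)$ are sixth powers of units, hence $\equiv1$; so $F_7\equiv4$ is a unit and $\sum_aA(a)g(a)\equiv10\equiv3\ne0$. By (20) with $e=5$, $f_7\not\equiv F_7\pmod{7^6}$.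

Steps 4, 5, 7, 8 and 9 prove Theorem 3(ii). $\blacksquare$
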